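# Odd homology of Chow varieties of projective space

## Cycles, Chow forms and Chow varieties

We work over $\mathbb C$, and all homology and cohomology has coefficients in $\mathbb Q$.

**Definition (cycles).** An effective $p$-cycle on $\mathbb P^n$ is a finite formal sum $Z=\sum m_iV_i$ with $V_i\subset\mathbb P^n$ irreducible closed subvarieties of dimension $p$ and integers $m_i>0$. Its degree is $\deg Z=\sum m_i\deg V_i$. For instance, a conic, a sum $L+L'$ of two lines, and a double line $2L$ are all effective $1$-cycles of degree $2$ on $\mathbb P^3$.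

**Definition (Chow form).** Let $V\subset\mathbb P^n$ be irreducible of dimension $p$, and write $H_u=\{\sum u_jx_j=0\}$. A general choice of $p+1$ hyperplanes has no common point on $V$. The tuples $(u_0,\dots,u_p)$ with $V\cap H_{u_0}\cap\dots\cap H_{u_p}\neq\emptyset$ form a hypersurface, which is the zero set of an irreducible polynomial $F_V(u_0,\dots,u_p)$, unique up to a scalar, homogeneous of degree $\deg V$ in each variable $u_i\in\mathbb C^{n+1}$. For a cycle put $F_Z=\prod F_{V_i}^{m_i}$. The class $[F_Z]$ determines $Z$.

*Example.* Let $L_{ij}\subset\mathbb P^3$ be the line spanned by the coordinate points $e_i,e_j$. Two hyperplanes $u,v$ have a common point on $L_{ij}$ iff the linear forms $u_is+u_jt$ and $v_is+v_jt$ have a common zero on $\mathbb P^1$. So $F_{L_{ij}}=u_iv_j-u_jv_i$.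

**Definition (Chow variety).** Let $U$ be the space of forms of multidegree $(d,\dots,d)$ in $u_0,\dots,u_p$. By Chow and Van der Waerden, the set $\{[F_Z]:\deg Z=d\}$ is a closed algebraic subset of $\mathbb P(U)$. It is the Chow variety $C_{p,d}(\mathbb P^n)$ of effective $p$-cycles of degree $d$, for $0\le p\le n$ and $d\ge0$. In particular it is a compact Hausdorff space. For $d=0$ it is a point (the zero cycle). For $p=0$ it consists of the products $\prod_{k=1}^d(\sum_j u_ja_{k,j})$ of $d$ linear forms, one for each point $a_k$ of the cycle.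

**Definition (odd Betti number).** A compact algebraic set $X$ has Betti numbers $b_i=\dim_{\mathbb Q}H_i(X,\mathbb Q)$ (singular homology). Put
$$b_{odd}(X)=\sum_k\dim_{\mathbb Q}H_{2k+1}(X,\mathbb Q).$$
*Example.* $b_{odd}(\mathbb P^n)=0$. The triangle $\{xyz=0\}\subset\mathbb P^2$ consists of three copies of $\mathbb P^1$, each two meeting in one point, with no point common to all three. Its $H_1$ is one-dimensional, so $b_{odd}=1$.

We use the following five facts all the time.

**Fact 1 (sums).** Addition of cycles is multiplication of Chow forms, so it is continuous.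

**Fact 2 (weights).** Let $t\in\mathbb C^*$ act on $\mathbb P^n$ by $x_i\mapsto t^{w_i}x_i$, and put $(t^*u)_i=t^{w_i}u_i$. Since $tx\in H_u$ iff $x\in H_{t^*u}$, the form $F_Z(t^*u_0,\dots,t^*u_p)$ is the Chow form of $tZ$. So the action on $C_{p,d}(\mathbb P^n)$ is induced by the linear action $F(u)\mapsto F(t^*u)$ on $U$. A point $[F]$ is fixed iff $F$ lies in a weight space, $F(t^*u)=t^eF(u)$; write $e=\mathrm{wt}(Z)$ if $F=F_Z$. The fixed set of $\mathbb P(U)$ is the disjoint union of the finitely many closed sets $\mathbb P(U_e)$, where $U_e$ is the weight space of weight $e$. Hence $\mathrm{wt}$ is a locally constant function on $C_{p,d}(\mathbb P^n)^{\mathbb C^*}$. It is additive in $Z$.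

*Example.* $\mathrm{wt}(L_{ij})=w_i+w_j$.

**Fact 3 (divisors in a linear subspace).** Let $\Pi\cong\mathbb P^{p+1}$ be a linear subspace of $\mathbb P^n$ and $h\ne0$ a form of degree $e$ on $\Pi$. For $p+1$ linear forms on a vector space of dimension $p+2$ with a basis, let $\ell_0\times\dots\times\ell_p$ be the vector of signed maximal minors of the coefficient matrix. It spans the common zero line of the $\ell_i$ if they are independent and is $0$ otherwise. Then the Chow form of the divisor $\operatorname{div}(h)$ is $h(u_0|_\Pi\times\dots\times u_p|_\Pi)$. Hence $\operatorname{div}(h)$ depends continuously on $[h]$ and on $\Pi$.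

*Proof.* By multiplicativity let $h$ be irreducible, $V=\{h=0\}$, $e\ge1$. If the $u_i|_\Pi$ are independent, the hyperplanes meet in $\Pi$ in the one point given by the cross product, so $h(\times)=0$ iff $V\cap\bigcap H_{u_i}\ne\emptyset$. If they are dependent, then $h(\times)=h(0)=0$, and $\Pi\cap\bigcap H_{u_i}$ contains a line, which meets the hypersurface $V$ of $\Pi$. So $h(\times)$ and $F_V$ have the same zero set. Also $h(\times)\not\equiv0$, since every vector is a cross product. As $F_V$ is irreducible, $h(\times)=\mathrm{const}\cdot F_V^b$. Both have degree $e=\deg V$ in each $u_i$, so $b=1$. For continuity in $\Pi$, use a basis of the underlying vector space that varies continuously with $\Pi$ near a given subspace. $\square$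

*Example.* In $\Pi=\{x_3=0\}\subset\mathbb P^3$ let $V_c=\{x_1^2=c\,x_0x_2\}$. Then
$$F_{V_c}=(u_2v_0-u_0v_2)^2-c\,(u_1v_2-u_2v_1)(u_0v_1-u_1v_0).$$
As $c\to0$ the conic tends to $2L_{02}$, and as $c\to\infty$ it tends to $L_{01}+L_{12}$. So the conics together with these limits form a $\mathbb P^1$ in $C_{1,2}(\mathbb P^3)$. If $\mathbb C^*$ acts with $(w_0,w_1,w_2)=(0,1,2)$, each $V_c$ is fixed, and Fact 2 is visible: $\mathrm{wt}(2L_{02})=4=1+3=\mathrm{wt}(L_{01}+L_{12})$.

**Fact 4 (invariant components).** A cycle is fixed by a connected algebraic group iff each of its irreducible components is invariant: the group permutes the finitely many components, and the stabilizer of one of them is a closed subgroup of finite index, hence the whole group.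

**Fact 5 (testing continuity upstairs).** Let $\sigma:Y\to K$ be a continuous surjection from a compact space to a Hausdorff space. A function on $K$ is continuous iff its pullback to $Y$ is: $\sigma$ is a closed map, hence a quotient map. In particular a continuous bijection of this kind is a homeomorphism.

## Vanishing of odd Betti numbers: the conjecture and three theorems

The question comes from Youming Chen, Wenchuan Hu, "Chow groups of Chow varieties", arXiv:2603.02244 (2026). Does a Chow variety of projective space ever have rational homology in an odd degree?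

**Conjecture.** $H_{2k+1}(C_{p,d}(\mathbb P^n),\mathbb Q)=0$ for all $k\ge0$, all $d\ge0$ and all $0\le p\le n$.

The conjecture is false. We shall prove the following.

**Theorem A.** Let $1\le p\le n-2$ and $d\ge13$. Then $b_{odd}(C_{p,d}(\mathbb P^n))\ge\binom{n-3}{p-1}>0$.

**Theorem B.** (i) If $p\in\{0,n-1,n\}$, all odd Betti numbers of $C_{p,d}(\mathbb P^n)$ vanish for all $d$. Hence, for fixed $(p,n)$, the conjecture holds for all $d$ if and only if $p\in\{0,n-1,n\}$. (ii) If $d\le2$, all odd Betti numbers of $C_{p,d}(\mathbb P^n)$ vanish for all $p,n$.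

**Theorem C.** Let $2\le p\le n-2$ and $d\ge5$. Then $b_{odd}(C_{p,d}(\mathbb P^n))>0$.

For $1\le p\le n-2$ these notes do not settle $3\le d\le12$ when $p=1$, nor $d=3,4$ when $p\ge2$.

## Points, hypersurfaces and linear spaces

These are the cases one can do by hand; they give Theorem B(i) and the part $d\le1$ of Theorem B(ii).

If $p=n$, the only cycle is $d\,[\mathbb P^n]$, so $C_{n,d}(\mathbb P^n)$ is a point.

If $p=n-1$, then $[h]\mapsto\operatorname{div}(h)$ is a continuous bijection (Fact 3) from the projective space of forms of degree $d$ onto $C_{n-1,d}(\mathbb P^n)$, hence a homeomorphism by Fact 5.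

If $p=0$, the sum map $(\mathbb P^n)^d\to C_{0,d}(\mathbb P^n)$ is a continuous surjection whose fibers are the orbits of the symmetric group $\mathfrak S_d$. So $C_{0,d}(\mathbb P^n)\cong(\mathbb P^n)^d/\mathfrak S_d$. For a finite group $\Gamma$ acting on a compact space $Y$, $H^*(Y/\Gamma)=H^*(Y)^\Gamma$. So the cohomology is $(H^*(\mathbb P^n)^{\otimes d})^{\mathfrak S_d}$, concentrated in even degrees.

This proves the first sentence of Theorem B(i). The second follows once Theorem A is known: if $p\notin\{0,n-1,n\}$, then $1\le p\le n-2$, and the conjecture fails for $d=13$.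

If $d=1$, then $C_{p,1}(\mathbb P^n)$ is the Grassmannian of $(p+1)$-dimensional subspaces of $\mathbb C^{n+1}$: an irreducible variety of degree $1$ is linear, and the Chow form of the span of $a_0,\dots,a_p$ is $\det(u_i(a_j))$, continuous in the subspace. Schubert cells show that all odd Betti numbers vanish. The case $d=2$ takes more work and is done in the last section.

## The full torus has isolated fixed points, and this does not decide

The cases above suggest a proof of the conjecture by torus actions. Let $T$ be the torus of all diagonal matrices modulo scalars. By Fact 4 a $T$-fixed cycle has $T$-invariant components. Let $V$ be one, and $I$ the set of coordinates that do not vanish identically on $V$. Then $V$ contains a point whose nonzero coordinates are exactly those in $I$, hence its $T$-orbit, which is the whole coordinate stratum. So $V$ is a coordinate linear subspace. Thus $C_{p,d}(\mathbb P^n)^T$ is finite: its points are the degree-$d$ sums of coordinate subspaces. A one-parameter subgroup of $T$ with sufficiently general weights has the same fixed points, since only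 finitely many characters of $T$ occur in $U$.

For a *nonsingular* projective variety, a $\mathbb C^*$-action with isolated fixed points gives a decomposition into affine cells (Białynicki-Birula), and then the odd homology is zero. This is the exact point where the argument stops: Chow varieties are singular in general. Already $C_{1,2}(\mathbb P^3)$ has two $8$-dimensional irreducible components, the closure of the set of conics ($3+5$ parameters) and the set of sums of two lines ($4+4$ parameters). They meet in the sums of coplanar lines, and a point on two components is singular.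

For singular spaces the conclusion is false. On the triangle $\{xyz=0\}\subset\mathbb P^2$ the group $\mathbb C^*$ acts with weights $0,1,2$ and has three isolated fixed points, but $b_{odd}=1$. What survives is an inequality, $b_{odd}$ of the fixed set $\le b_{odd}$ of the space (Lemma 1 below). For a finite fixed set it says $0\le b_{odd}$, which is empty.

But the inequality can be used in the other direction. Take a *smaller* subgroup, one that fixes whole families such as the conics $V_c$ above. Its fixed set contains many copies of $\mathbb P^1$ that join sums of coordinate subspaces to other such sums. If these $\mathbb P^1$'s close up to a loop, as in the triangle, and the loop is not filled by something else in the fixed set, then $H_1$ of the fixed set is nonzero, and the inequality pushes this up to the whole Chow variety. The degree in which the class lands is not controlled, only its parity; that is enough.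

## Fixed sets have no more odd cohomology than the whole space

**Lemma 1.** Let $\mathbb C^*$ act linearly on $U$, let $X\subset\mathbb P(U)$ be a closed invariant algebraic subset, and let $M=X^{\mathbb C^*}$. Then $b_{odd}(M)\le b_{odd}(X)$. The same holds for $(\mathbb C^*)^r$.

The proof is Borel's argument. Use sheaf cohomology with $\mathbb Q$-coefficients, which equals singular cohomology for compact semialgebraic sets since these can be triangulated. In particular $b_{odd}(X)=\sum_k\dim H^{2k+1}(X)$, and likewise for $M$. Assume $X\neq\emptyset$ and put $D=\dim_{\mathbb R}X$.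

**Step 1: pass to the circle.** This makes finite-dimensional compact approximations available. Let $G=S^1\subset\mathbb C^*$. The stabilizer in $\mathbb C^*$ of a point of $X$ is Zariski closed, and $S^1$ is Zariski dense. So a point fixed by $G$ is fixed by $\mathbb C^*$, that is, $X^G=M$. A point outside $M$ has a finite stabilizer $G_x$ in $G$.

**Step 2: set up the Borel construction.** Let $G$ act freely on $S^{2m+1}\subset\mathbb C^{m+1}$ by scalars, and put
$$X_m=S^{2m+1}\times_GX,\qquad M_m=S^{2m+1}\times_GM=\mathbb{CP}^m\times M\subset X_m .$$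
The plan is to show that in high degrees $X_m$ and $M_m$ have the same cohomology, and to compare $X_m$ with $X$ by fibering it over $\mathbb{CP}^m$.

**Step 3: the complement of $M_m$ looks like a quotient.** Consider
$$q:X_m\setminus M_m\to(X\setminus M)/G .$$
It is the restriction of the map $X_m\to X/G$ of compact Hausdorff spaces over an open set, hence proper. The fiber over the orbit of $x$ is $S^{2m+1}\times_G(G/G_x)=S^{2m+1}/G_x$. Its cohomology is $H^*(S^{2m+1})^{G_x}$, and $G_x$ acts trivially on $H^*(S^{2m+1})$ because it acts through the connected group $G$. So the fibers have cohomology $\mathbb Q$ in degrees $0$ and $2m+1$ only. By proper base change the stalks of $R^iq_*\mathbb Q$ are the cohomology groups of the fibers. Hence $R^0q_*\mathbb Q=\mathbb Q$ (the natural map $\mathbb Q\to q_*\mathbb Q$ is an isomorphism on stalks, the fibers being connected), and $R^iq_*\mathbb Q=0$ for $i\ne0,2m+1$. In the Leray spectral sequence with compact supports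
$$H^a_c\big((X\setminus M)/G,R^bq_*\mathbb Q\big)\Rightarrow H_c^{a+b}(X_m\setminus M_m)$$
the row $b=2m+1$ starts in total degree $2m+1$, and its differentials go to total degree $\ge2m+2$. Therefore
$$H^N_c(X_m\setminus M_m)=H^N_c((X\setminus M)/G)=H^N(X/G,M)\qquad(N\le2m).\tag{1}$$

**Step 4: the quotient has bounded dimension.** We show $H^N(X/G,M)=0$ for $N>D$. Choose a $G$-invariant Hermitian inner product on $U$ and embed $\mathbb P(U)$ in the real vector space of Hermitian matrices by $[v]\mapsto vv^*/|v|^2$. Then $G$ acts linearly on that vector space, by conjugation with unitary matrices, and $X$ is a compact real algebraic subset. Real $G$-invariant polynomials separate the orbits of the compact group $G$ (approximate a separating continuous function by polynomials and average over $G$). They form a finitely generated algebra, so finitely many generators define a polynomial map whose fibers on $X$ are the $G$-orbits. Its image is homeomorphic to $X/G$, and it is compact and semialgebraic (Tarski–Seidenberg), of dimension $\le D$. The image of $M$ is a closed semialgebraic subset.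 Triangulate this pair: there are no simplices of dimension $>D$, so the relative cohomology vanishes in degrees $>D$.

**Step 5: compare.** Choose $N$ odd with $N>D$, and $m$ with $2m\ge N+1$. In the exact sequence
$$H_c^N(X_m\setminus M_m)\to H^N(X_m)\to H^N(M_m)\to H_c^{N+1}(X_m\setminus M_m)$$
the outer terms vanish by (1) and Step 4. So
$$H^N(X_m)\cong H^N(\mathbb{CP}^m\times M)=\bigoplus_{j=0}^mH^{N-2j}(M).$$
Since $N$ is odd, $N>D\ge\dim_{\mathbb R} M$ and $2m\ge N+1$, the numbers $N-2j$ run through all odd degrees in which $M$ can have cohomology. So $\dim H^N(X_m)=b_{odd}(M)$. On the other hand $X_m\to\mathbb{CP}^m$ is a fiber bundle with fiber $X$ over a simply connected base. Its Leray spectral sequence has $E_2^{2j,N-2j}=H^{2j}(\mathbb{CP}^m)\otimes H^{N-2j}(X)$, and the other terms of total degree $N$ are zero. So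
$$b_{odd}(M)=\dim H^N(X_m)\le\sum_j\dim H^{N-2j}(X)\le b_{odd}(X).$$

**Step 6: tori of higher rank.** The fixed set $X^{\mathbb C^*}$ of one factor is again closed, algebraic and invariant under the other factors. So iterate. $\square$

## Cones: passing from $\mathbb P^n$ to $\mathbb P^{n+1}$

**Lemma 2.** Let $p\ge0$, $p+1\le n$, $d\ge1$. Then
$$b_{odd}(C_{p+1,d}(\mathbb P^{n+1}))\ge b_{odd}(C_{p,d}(\mathbb P^n))+b_{odd}(C_{p+1,d}(\mathbb P^n)).$$

Let $\mathbb C^*$ act on $\mathbb P^{n+1}$ by scaling $x_{n+1}$. Its fixed points are $\mathbb P^n=\{x_{n+1}=0\}$ and $p_\infty=[0:\dots:0:1]$. Let $\pi$ be the projection from $p_\infty$ to $\mathbb P^n$, and for $W\subset\mathbb P^n$ let $\Sigma W$ be the cone over $W$ with vertex $p_\infty$.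

**Step 1: find the invariant varieties.** Let $V$ be an irreducible invariant variety of dimension $p+1$ with $V\not\subset\mathbb P^n$, and let $W=V\cap\mathbb P^n$. For $v\in V\setminus(\mathbb P^n\cup p_\infty)$ the orbit closure is the line through $p_\infty$ and $\pi(v)$, and it lies in $V$. So $\pi(v)\in W$, and $v\in\Sigma W$. Hence $W=\pi(V\setminus p_\infty)$ is irreducible. It is a hyperplane section of $V\not\subset\mathbb P^n$, so $\dim W=p$. Now $V\subset\Sigma W$, and both are irreducible of dimension $p+1$, so $V=\Sigma W$. Conversely every such cone is invariant.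

Moreover $\deg\Sigma W=\deg W$: a general linear subspace $\Lambda\subset\mathbb P^{n+1}$ of codimension $p+1$ misses $p_\infty$, it maps isomorphically under $\pi$ to a general linear subspace of codimension $p$ in $\mathbb P^n$, and $\Sigma W\cap \Lambda\to W\cap\pi(\Lambda)$ is bijective.

With Fact 4, $(Y,Z)\mapsto Y+\Sigma Z$ (with $\Sigma$ extended additively) is a bijection
$$\bigsqcup_{a+b=d}C_{p+1,a}(\mathbb P^n)\times C_{p,b}(\mathbb P^n)\longrightarrow C_{p+1,d}(\mathbb P^{n+1})^{\mathbb C^*}.\tag{2}$$

**Step 2: show that (2) is a homeomorphism.** By Fact 5 only continuity is needed, and by Fact 1 we can treat $Y$ and $\Sigma Z$ separately. Write $u_i=(u_i',s_i)$ with $s_i$ the last coefficient. The Chow form of $Y$, as a cycle in $\mathbb P^{n+1}$, is $F_Y(u_0',\dots,u_{p+1}')$, which depends continuously on $Y$.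

For $\Sigma Z$, let first $W$ be irreducible of degree $\delta$ and put
$$\Phi(u)=F_W(s_0u_1'-s_1u_0',\ \dots,\ s_0u_{p+1}'-s_{p+1}u_0').$$
This is not identically zero (set $s_0=1$, $u_0'=0$). Where $s_0\ne0$, we have $\Phi(u)=0$ iff some $y\in W$ satisfies $s_0u_i'(y)=s_iu_0'(y)$ for all $i$, iff the point $(y,-u_0'(y)/s_0)$ of $\Sigma W$ lies on all the $H_{u_i}$. Conversely a point of $\Sigma W$ on all $H_{u_i}$ is not $p_\infty$, because $s_0\ne0$, so it is $(y,x_{n+1})$ with $y\in W$, and lying on $H_{u_0}$ forces $x_{n+1}=-u_0'(y)/s_0$. So $\Phi$ and $F_{\Sigma W}$ have the same zeros where $s_0\neq0$, and therefore $\Phi=\mathrm{const}\cdot s_0^kF_{\Sigma W}^{r}$. The degree in $u_1$ gives $\delta=r\delta$, so $r=1$. The total degree gives $2(p+1)\delta=k+(p+2)\delta$, so $k=p\delta$.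

By multiplicativity, for every $Z$ of degree $b$,
$$s_0^{pb}F_{\Sigma Z}(u)=F_Z(s_0u_1'-s_1u_0',\dots,s_0u_{p+1}'-s_{p+1}u_0')\quad\text{up to a scalar}.$$
The right side is an injective linear function of $F_Z$, so its class depends continuously on $Z$. Multiplication by $s_0^{pb}$ is an injective linear map, and so gives a homeomorphism of a projective space onto a closed subspace of another. Hence $\Sigma Z$ depends continuously on $Z$.

**Step 3: conclude.** The pieces $(a,b)=(0,d)$ and $(d,0)$ in (2) are distinct since $d\ge1$, and they are $C_{p,d}(\mathbb P^n)$ and $C_{p+1,d}(\mathbb P^n)$. So $b_{odd}$ of the fixed set is at least the sum of the two terms. Apply Lemma 1. $\square$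

## Curves in $\mathbb P^3$: the subgroup with weights $(0,6,10,15)$

**Proposition 3.** $b_{odd}(C_{1,d}(\mathbb P^3))\ge1$ for every $d\ge13$.

Let $S=\mathbb C^*$ act by $t\cdot[x_0:x_1:x_2:x_3]=[x_0:t^6x_1:t^{10}x_2:t^{15}x_3]$. The common divisors $\gcd(6,10)=2$, $\gcd(6,15)=3$, $\gcd(10,15)=5$ will give orbit closures of low degree $5,5,3$ in three of the coordinate planes, while the orbit closures off the coordinate planes have degree $15$. This gap is what the proof lives on.

**Step 1: list the invariant irreducible curves.** They are the possible components of fixed cycles. The weights are distinct, so the only fixed points are the four coordinate points. An invariant irreducible curve contains a non-fixed point, so it is the closure of the orbit of that point. Sort by the number of nonzero coordinates of the point.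

* Two: the lines $L_{ij}$.
* Three: for $c\in\mathbb C^*$, the curves

$$\begin{aligned}A_c&:\ x_1^5=c\,x_0^2x_2^3\ \text{ in }x_3=0,&\qquad B_c&:\ x_1^5=c\,x_0^3x_3^2\ \text{ in }x_2=0,\\ D_c&:\ x_2^3=c\,x_0x_3^2\ \text{ in }x_1=0,&\qquad E_c&:\ x_2^9=c\,x_1^5x_3^4\ \text{ in }x_0=0.\end{aligned}$$

* Four: closures $X$ of orbits of points with all $x_i\ne0$; call them space curves.

For the second line: both sides of the four equations have the same weight ($30=30$, $30=30$, $30=30$, $90=90$), so the curves are $S$-invariant, and a point with exactly the three coordinates nonzero lies on exactly one of them. Each curve is irreducible: the difference of the two exponent vectors is primitive, so it is part of a lattice basis, and a monomial change of coordinates turns the binomial into $y_1-c$ in the Laurent polynomial ring (up to a unit), which is irreducible. As the binomial is divisible by no variable, it is irreducible as a polynomial. So the orbit closure is the whole curve.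

**Step 2: find the ends of the four families.** By Fact 3 each family extends continuously to $c\in\mathbb P^1$ as divisors in its plane. At $c=0$ only the left monomial remains, at $c=\infty$ only the right one. For example in $x_3=0$ the divisor of $x_1^5$ is $5L_{02}$, and that of $x_0^2x_2^3$ is $2L_{12}+3L_{01}$. So
$$\begin{aligned}A_0&=5L_{02},&A_\infty&=3L_{01}+2L_{12};&\qquad B_0&=5L_{03},&B_\infty&=2L_{01}+3L_{13};\\D_0&=3L_{03},&D_\infty&=2L_{02}+L_{23};&\qquad E_0&=9L_{13},&E_\infty&=4L_{12}+5L_{23}.\end{aligned}\tag{3}$$

**Step 3: compute weights.** We need them in order to cut the fixed set into open-closed pieces. It is convenient to use the *deficit* $\operatorname{def}(Z)=25\deg Z-\mathrm{wt}(Z)$, which is additive, and locally constant on $C_{1,d}(\mathbb P^3)^S$ by Fact 2. From $\mathrm{wt}(L_{ij})=w_i+w_j$,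
$$\begin{array}{c|cccccc}&L_{01}&L_{02}&L_{03}&L_{12}&L_{13}&L_{23}\\\hline\mathrm{wt}&6&10&15&16&21&25\\\operatorname{def}&19&15&10&9&4&0\end{array}$$
Each $A_c,B_c,D_c,E_c$ has the deficit of its limit at $c=0$, namely $75,50,30,36$. (The limits at $\infty$ agree: $57+18$, $38+12$, $30+0$, $36+0$.) In particular all these deficits are $\ge0$.

Now let $X$ be a space curve, the orbit closure of $[x_0:x_1:x_2:x_3]$. Consider
$$\tau:\mathbb P^1\to\mathbb P^3,\qquad[t_0:t_1]\mapsto[x_0t_0^{15}:x_1t_1^6t_0^9:x_2t_1^{10}t_0^5:x_3t_1^{15}].$$
It has no base points, its image is $X$, and it is injective for $t_0,t_1\neq0$, since $t^6,t^{10},t^{15}$ determine $t$ (as $\gcd(6,10,15)=1$). So it is birational onto $X$, and $\deg X=15$. Let $u\circ\tau=\sum u_i\tau_i$, a binary form of degree $15$. The resultant $\mathrm{Res}_{15,15}(u\circ\tau,v\circ\tau)$ is not identically zero, has bidegree $(15,15)$, and vanishes iff $u\circ\tau$ and $v\circ\tau$ have a common zero on $\mathbb P^1$, that is, iff $H_u\cap H_v\cap X\neq\emptyset$. As $F_X$ is irreducible of the same bidegree, the resultant is $F_X$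 up to a scalar. Replacing $u_i,v_i$ by $t^{w_i}u_i,t^{w_i}v_i$ amounts to the substitution $t_1\mapsto t\,t_1$, which multiplies the resultant by $t^{15\cdot15}$. So
$$\mathrm{wt}(X)=225,\qquad\operatorname{def}(X)=375-225=150.\tag{4}$$

**Step 4: a circle-valued function, and what spoils it.** To detect a loop we want a continuous map to a circle. Let
$$\varphi:\mathbb P^1\to\mathbb R/\mathbb Z,\qquad\varphi(c)=\frac{|c|}{1+|c|}\bmod 1,\qquad\varphi(0)=\varphi(\infty)=0,$$
a continuous function which runs once around the circle as $c$ goes from $0$ to $\infty$ along $[0,\infty]$. Put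
$$f(Z)=\sum_{c\in\mathbb C^*}\operatorname{mult}_{B_c}(Z)\,\varphi(c)\in\mathbb R/\mathbb Z.\tag{5}$$
At the ends of the family $B$ the curve breaks into lines, and $\varphi=0$ there, which fits. The first try is to use $f$ on the whole fixed set. This fails because of the space curves. Let $X_s$ be the space curve through $[1:1:s:1]$, $s\ne0$. Its Chow form, the resultant above, is polynomial in $s$. At $s=0$ the map $\tau$ becomes $[t_0^{15}:t_1^6t_0^9:0:t_1^{15}]$, still without base points, with image $B_1$. So the resultant at $s=0$ is nonzero and vanishes exactly where $F_{B_1}$ does. Comparing bidegrees $(15,15)$ and $(5,5)$, it is $F_{B_1}^3$ up to a scalar. Thus $X_s\to3B_1$, but $f(X_s)=0$ while $f(3B_1)=\frac32=\frac12$ in $\mathbb R/\mathbb Z$. So $f$ is not continuous at $3B_1$. We must work in an open-closed piece of the fixed set that contains no space curve, and (4) says how to find one: the deficit has to be smaller than $150$.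

**Step 5: the piece $K$.** Let $d=13+k$ with $k\ge0$, and
$$K=\{Z\in C_{1,d}(\mathbb P^3)^S:\ \operatorname{def}(Z)=112\}=\{Z\in C_{1,d}(\mathbb P^3)^S:\ \mathrm{wt}(Z)=213+25k\}.$$
It is open and closed in $C_{1,d}(\mathbb P^3)^S$. All invariant irreducible curves have deficit $\ge0$, and a space curve has deficit $150>112$. So no $Z\in K$ contains a space curve: every $Z\in K$ is a sum of lines $L_{ij}$ and curves $A_c,B_c,D_c,E_c$ with $c\in\mathbb C^*$.

**Step 6: $f$ is continuous on $K$.** We pull $f$ back to a parameter space. For each type $\theta=(m_{ij};\alpha,\beta,\delta,\epsilon)$ of total degree $d$ let $Y_\theta=(\mathbb P^1)^{\alpha+\beta+\delta+\epsilon}$, and let $\sigma:Y_\theta\to C_{1,d}(\mathbb P^3)^S$ send a point to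
$$\sum m_{ij}L_{ij}+\sum_{i=1}^\alpha A_{c_i}+\sum_{i=1}^\beta B_{c_i'}+\sum_{i=1}^\delta D_{c_i''}+\sum_{i=1}^\epsilon E_{c_i'''} .$$
This is continuous by Facts 1 and 3. The weight is constant on $\sigma(Y_\theta)$ because $Y_\theta$ is connected. Let $Y$ be the disjoint union of the finitely many $Y_\theta$ of weight $213+25k$. By Step 5, $\sigma:Y\to K$ is a continuous surjection from a compact space. For $y\in Y$,
$$f(\sigma(y))=\sum_{i=1}^\beta\varphi(c_i'),$$
because coordinates equal to $0$ or $\infty$ contribute only lines to $\sigma(y)$, and contribute $0$ to the sum. So $f\circ\sigma$ is continuous, and $f$ is continuous on $K$ by Fact 5.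

**Step 7: a loop in $K$.** By (3), moving $c$ through $[0,\infty]$ in one of the families, with the rest of the cycle fixed, is a path in the fixed set which exchanges lines:
$$\begin{array}{llll}A^-:&3L_{01}+2L_{12}\to5L_{02}&\qquad D^-:&2L_{02}+L_{23}\to3L_{03}\\B^+:&5L_{03}\to2L_{01}+3L_{13}&\qquad E^+:&9L_{13}\to4L_{12}+5L_{23}\end{array}$$
Here $+$ means $c$ from $0$ to $\infty$, and $-$ means from $\infty$ to $0$. If we make the move $A^-$ twice, $D^-$ five times, $B^+$ three times and $E^+$ once, the total change of the multiplicities is zero: $L_{01}$: $-6+6$; $L_{02}$: $10-10$; $L_{03}$: $15-15$; $L_{12}$: $-4+4$; $L_{13}$: $9-9$; $L_{23}$: $-5+5$. We only have to arrange the moves so that the lines needed are always present. Write $(m_{01},m_{02},m_{03};m_{12},m_{13},m_{23})$ for $\sum m_{ij}L_{ij}$. Start with $4L_{01}+4L_{12}+(5+k)L_{23}$, which has degree $13+k$ and deficit $4\cdot19+4\cdot9=112$: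
$$\begin{array}{ll}&(4,0,0;\,4,0,5+k)\\A^-&(1,5,0;\,2,0,5+k)\\D^-&(1,3,3;\,2,0,4+k)\\D^-&(1,1,6;\,2,0,3+k)\\B^+&(3,1,1;\,2,3,3+k)\\A^-&(0,6,1;\,0,3,3+k)\\D^-&(0,4,4;\,0,3,2+k)\\D^-&(0,2,7;\,0,3,1+k)\\D^-&(0,0,10;\,0,3,k)\\B^+&(2,0,5;\,0,6,k)\\B^+&(4,0,0;\,0,9,k)\\E^+&(4,0,0;\,4,0,5+k)\end{array}$$
All entries are nonnegative, and before each move the lines it consumes are there. So this is a closed loop in $C_{1,d}(\mathbb P^3)^S$, and since it is connected and starts in $K$, it lies in $K$.

**Step 8: the loop is not zero in homology.** During the moves $A^-,D^-,E^+$ no $B_c$ with $c\in\mathbb C^*$ is present, so $f=0$. During each of the three moves $B^+$ we have $f=\varphi(c)$, which runs once around $\mathbb R/\mathbb Z$ in the positive direction. So $f\circ\text{loop}$ has degree $3$, and $f_*:H_1(K,\mathbb Q)\to H_1(\mathbb R/\mathbb Z,\mathbb Q)$ is nonzero. Hence $H_1(K,\mathbb Q)\ne0$. As $K$ is open and closed in $C_{1,d}(\mathbb P^3)^S$, $b_{odd}(C_{1,d}(\mathbb P^3)^S)\ge1$, and Lemma 1 gives $b_{odd}(C_{1,d}(\mathbb P^3))\ge1$. $\square$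

## From $\mathbb P^3$ to $\mathbb P^n$ by Pascal's rule: proof of Theorem A

Fix $d\ge13$ and put $N(p,n)=b_{odd}(C_{p,d}(\mathbb P^n))$. Lemma 2, with $(p-1,n-1)$ in place of $(p,n)$, reads
$$N(p,n)\ge N(p-1,n-1)+N(p,n-1)\qquad(1\le p\le n-1).\tag{6}$$
We show $N(p,n)\ge\binom{n-3}{p-1}$ for $n\ge3$, $1\le p\le n-2$, by induction on $n$. For $n=3$ the only case is $p=1$, and $N(1,3)\ge1=\binom00$ by Proposition 3. Let $n\ge4$. Then $N(p-1,n-1)\ge\binom{n-4}{p-2}$: for $p\ge2$ this is the induction hypothesis, and for $p=1$ the right side is $0$. Similarly $N(p,n-1)\ge\binom{n-4}{p-1}$: for $p\le n-3$ this is the induction hypothesis, and for $p=n-2$ the right side is $\binom{n-4}{n-3}=0$. Now add, using (6) and $\binom{n-4}{p-2}+\binom{n-4}{p-1}=\binom{n-3}{p-1}$. The last number is positive because $0\le p-1\le n-3$. This proves Theorem A, and with it Theorem B(i). $\square$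

## Surfaces in $\mathbb P^4$ from degree five on: proof of Theorem C

It suffices to show $b_{odd}(C_{2,d}(\mathbb P^4))>0$ for $d\ge5$. Indeed (6) holds for every $d\ge1$, and from $(2,4)$ one reaches $(p,p+2)$ by $p-2$ steps $(p-1,n-1)\to(p,n)$, and then $(p,n)$ by $n-p-2$ steps $(p,n-1)\to(p,n)$.

Use coordinates $x,y_1,y_2,z_1,z_2$ on $\mathbb P^4$, and let $S\cong(\mathbb C^*)^2$ act by
$$(s,t):\ (x,y_1,y_2,z_1,z_2)\mapsto(x,\ sy_1,\ s^{-1}y_2,\ tz_1,\ t^{-1}z_2).$$
This is the subgroup of the diagonal torus $(\mathbb C^*)^5/\mathbb C^*$ on which $x^2/z_1z_2$ and $y_1y_2/z_1z_2$ are trivial: normalize the $x$-entry of a diagonal matrix to $1$; then the condition is that the $z$-entries have product $1$ and the $y$-entries have product $1$. It acts linearly, so Lemma 1 applies. The plan is that of the last section; weights are replaced by hand-made invariants.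

**Step 1: list the invariant irreducible surfaces $V$.** Let $I$ be the set of coordinates not vanishing identically on $V$, and $T_I$ the stratum where exactly the coordinates in $I$ are nonzero. Then $V\cap T_I$ is open and dense in $V$, and $\dim T_I=|I|-1$, so $|I|\ge3$.

If $|I|=3$, then $V$ is one of the ten coordinate planes
$$Y_i=\{x=y_i=0\},\ Z_j=\{x=z_j=0\},\ W_{ij}=\{y_i=z_j=0\},\ N_1=\{y_1=y_2=0\},\ N_2=\{z_1=z_2=0\}.$$

If $|I|\ge4$, the stabilizers in $S$ of points of $T_I$ are finite. If $x\in I$, then besides $x$ at least one $y$ and one $z$ are in $I$, so an element fixing a point acts on all coordinates in $I$ by the scalar $1$, whence $s=t=1$. If $I=\{y_1,y_2,z_1,z_2\}$, it has $s=s^{-1}=t=t^{-1}$. So orbits in $T_I$ have dimension $2$, and $V$ is the closure of an orbit in $T_I$.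

For $|I|=4$ the ratio of the two available quadratic monomials among $x^2,y_1y_2,z_1z_2$ is constant on the orbit. So $V$ is contained in, hence equal to, one of the quadric surfaces ($c\in\mathbb C^*$)
$$Q_c=\{x=0,\ z_1z_2=c\,y_1y_2\},\quad R^i_c=\{y_i=0,\ x^2=c\,z_1z_2\},\quad T^j_c=\{z_j=0,\ y_1y_2=c\,x^2\},$$
which are irreducible, having rank $4,3,3$. By Fact 3 they extend continuously to $c\in\mathbb P^1$ with
$$\begin{gathered}Q_0=Z_1+Z_2,\quad Q_\infty=Y_1+Y_2;\qquad R^i_0=2Y_i,\quad R^i_\infty=W_{i1}+W_{i2};\\T^j_0=W_{1j}+W_{2j},\quad T^j_\infty=2Z_j.\end{gathered}\tag{7}$$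

For $|I|=5$, on $V$ the triple $(x^2,y_1y_2,z_1z_2)$ is proportional to a fixed $\pi=[a:b:c]$ with $abc\neq0$. In the big torus, $\pi$ determines the orbit, since $(x^2:y_1y_2:z_1z_2)$ is a homomorphism of tori with kernel $S$, and its fibers are the cosets of $S$.

**Step 2: put the last type into a compact family over $\mathbb P^2$.** This tells us what such surfaces degenerate to. For *all* $\pi\in\mathbb P^2$ let $|X_\pi|\subset\mathbb P^4$ be the set where $(x^2,y_1y_2,z_1z_2)$ is proportional to $\pi$ (the zero triple is allowed). It is defined by two independent linear combinations $q,q'$ of the three quadrics, so all its components have dimension $\ge2$. Adding a third independent combination gives the locus $x=y_1y_2=z_1z_2=0$, a union of four lines, of dimension $1$. Hence $\dim|X_\pi|=2$, since one more quadric lowers the dimension by at most one.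

Consider the resultant $\mathrm{Res}_{2,2,1,1,1}(q,q',u_0,u_1,u_2)$ of five forms in five variables. It is polynomial in all coefficients, has degree $2\cdot2=4$ in each $u_i$, and vanishes iff $|X_\pi|\cap H_{u_0}\cap H_{u_1}\cap H_{u_2}\neq\emptyset$. It is a nonzero polynomial in $u$, because three general hyperplanes miss a surface. So its irreducible factors are the Chow forms of the components $V_i$ of $|X_\pi|$, and up to a scalar it is $\prod F_{V_i}^{m_i}$ with all $m_i\ge1$ and
$$\sum m_i\deg V_i=4.\tag{8}$$
It depends, up to a scalar, only on $\pi$: another choice of $(q,q')$ differs by an element of $GL_2(\mathbb C)$, and the class of the resultant is a continuous function on this connected group with values in the finite set of classes $[\prod F_{V_i}^{m_i}]$ allowed by (8), so it is constant. Hence it is the Chow form of a cycle $X_\pi=\sum m_iV_i$ of degree $4$ with support $|X_\pi|$. Since $q,q'$ can be chosen locally as continuous functions of $\pi$, the map $\pi\mapsto X_\pi\in C_{2,4}(\mathbb P^4)$ is continuous.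

**Step 3: compute the cycles $X_\pi$.** Formula (8) does most of it.

* $X_{[1:0:0]}=W_{11}+W_{12}+W_{21}+W_{22}$: the support is $y_1y_2=z_1z_2=0$, four planes.
* On the open edges, $X_{[0:b:c]}=2Q_{c/b}$, as the support is one irreducible quadric surface. Next, $X_{[a:0:c]}=R^1_{a/c}+R^2_{a/c}$ and $X_{[a:b:0]}=T^1_{b/a}+T^2_{b/a}$, as the support consists of two quadric surfaces.
* $X_{[0:1:0]}=2Z_1+2Z_2$ and $X_{[0:0:1]}=2Y_1+2Y_2$: let $c/b\to0$, resp. $c/b\to\infty$, in $2Q_{c/b}$.
* If $abc\neq0$, then $X_\pi$ is a single irreducible surface with multiplicity $1$. To see this, note that at a point of $|X_\pi|$ with some coordinate zero, one of $x^2,y_1y_2,z_1z_2$ vanishes, so all three do; such points form a set of dimension $\le1$. Hence every component of $|X_\pi|$ meets the big torus in a dense set. But $|X_\pi|$ meets the big torus in one coset of $S$, which is irreducible. So $|X_\pi|$ is irreducible and $X_\pi=m|X_\pi|$ with $m=4/\deg|X_\pi|$. This $m$ does not depend on $\pi$, because the big torus permutes these surfaces transitively. If $m>1$, let $\pi\to[1:0:0]$. The classes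 of $m$-th powers form a closed set in the projective space of forms (the image of a compact space), so the Chow form of $X_{[1:0:0]}$ would be an $m$-th power. But it is a product of four different irreducible forms. So $m=1$.

**Step 4: locally constant invariants.** For $i,j\in\{1,2\}$ define an additive function $I_{ij}$ on $S$-invariant cycles as follows (where $i'\neq i$ and $j'\ne j$):
$$\begin{gathered}I_{ij}(Y_i)=I_{ij}(Z_j)=1,\quad I_{ij}(W_{ij})=2,\quad I_{ij}=0\text{ on the other planes},\\I_{ij}(Q_c)=1,\quad I_{ij}(R^i_c)=I_{ij}(T^j_c)=2,\quad I_{ij}(R^{i'}_c)=I_{ij}(T^{j'}_c)=0,\quad I_{ij}(X_\pi)=2\ (abc\ne0).\end{gathered}$$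
It is constant on each family, ends included. For $Q$: $Z_1+Z_2$ and $Y_1+Y_2$ both give $1$. For $R^i$: $2Y_i$ and $W_{i1}+W_{i2}$ both give $2$, while for $R^{i'}$ both ends give $0$. For $T^j$: $W_{1j}+W_{2j}$ and $2Z_j$ both give $2$, while for $T^{j'}$ both ends give $0$. For $X_\pi$: the corners give $2$ (from $W_{ij}$, from $2Z_j$, from $2Y_i$), and the edges $2Q$, $R^1+R^2$, $T^1+T^2$ give $2$.

By Step 1, $C_{2,d}(\mathbb P^4)^S$ is the image, under the continuous summation map, of a finite disjoint union of products of $\mathbb P^1$'s and $\mathbb P^2$'s, one product for each combinatorial type: multiplicities of the planes, and numbers of members of the families $Q,R^1,R^2,T^1,T^2,X$. On each product $I_{ij}$ pulls back to a constant. By Fact 5, $I_{ij}$ is continuous with integer values, that is, locally constant.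

**Step 5: why the $X_\pi$ must be excluded.** As before, we want to use
$$f(Z)=\sum_{c\in\mathbb C^*}\operatorname{mult}_{R^1_c}(Z)\,\varphi(c)\in\mathbb R/\mathbb Z .$$
Let $\pi$ run once around the boundary of the triangle of points of $\mathbb P^2$ with real nonnegative coordinates. Along the edge $[a:0:c]$ we have $f(X_\pi)=\varphi(a/c)$, which goes once around the circle, and along the other edges $f=0$. But $\pi\mapsto X_\pi$ is defined and continuous on the whole triangle, so this loop in $C_{2,4}(\mathbb P^4)^S$ is contractible, and $f$ on these edges has no continuous extension over the triangle. In degree $4$, making the moves $2Q$, then $R^1+R^2$, then $T^1+T^2$ simultaneously therefore gives nothing. In degree $5$ we shall make the same moves one at a time, inside a piece of the fixed set that no $X_\pi$ can enter.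

**Step 6: the piece $K$.** For $d=5+k$, $k\ge0$, let $K\subset C_{2,d}(\mathbb P^4)^S$ be the open-closed subset where $(I_{11},I_{12},I_{21},I_{22})=(2,3,3,2)$. Suppose $Z\in K$ contains $X_\pi$ with $abc\ne0$. The rest is effective with $I=(0,1,1,0)$. All $I_{ij}$ are $\ge0$ on every invariant surface, so each component of the rest has $I_{11}=I_{22}=0$. But $I_{11}>0$ on $Y_1,Z_1,W_{11},Q_c,R^1_c,T^1_c,X_\pi$, and $I_{22}>0$ on $Y_2,Z_2,W_{22},R^2_c,T^2_c$. What remains is $W_{12}$ with $I=(0,2,0,0)$, $W_{21}$ with $I=(0,0,2,0)$, and $N_1,N_2$ with $I=0$. Then $I_{12}$ of the rest is even, a contradiction. So no cycle in $K$ contains an $X_\pi$ with $abc\ne0$.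

Consequently $K$ is the image of the products of Step 4 without $\mathbb P^2$-factors on which $I=(2,3,3,2)$. On these $f$ pulls back to the sum of $\varphi(c)$ over the $R^1$-coordinates (at $c=0,\infty$ only planes arise, and $\varphi=0$). This is continuous, so $f$ is continuous on $K$ by Fact 5.

**Step 7: the loop.** Add $kN_1$ to every term; this changes the degree to $5+k$ and leaves $I$ unchanged.
$$\begin{array}{ll}&Y_1+Z_1+2Z_2+W_{21}\\Z_1+Z_2\to Y_1+Y_2\ (Q)&2Y_1+Y_2+Z_2+W_{21}\\2Y_1\to W_{11}+W_{12}\ (R^1)&Y_2+Z_2+W_{21}+W_{11}+W_{12}\\W_{11}+W_{21}\to2Z_1\ (T^1)&Y_2+Z_2+W_{12}+2Z_1\\Z_1+Z_2\to Y_1+Y_2\ (Q)&Y_1+2Y_2+W_{12}+Z_1\\2Y_2\to W_{21}+W_{22}\ (R^2)&Y_1+Z_1+W_{12}+W_{21}+W_{22}\\W_{12}+W_{22}\to2Z_2\ (T^2)&Y_1+Z_1+2Z_2+W_{21}\end{array}$$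
In each step $c$ runs from $0$ to $\infty$ along $[0,\infty]$ in the family named, by (7). At the start $I_{11}=1+1$ (from $Y_1,Z_1$), $I_{12}=1+2$ (from $Y_1,2Z_2$), $I_{21}=1+2$ (from $Z_1,W_{21}$), $I_{22}=2$ (from $2Z_2$). So the loop starts in $K$ and, $I$ being locally constant, stays in $K$. It passes through the family $R^1$ exactly once, and $f=0$ on the other steps. So $f\circ\text{loop}$ has degree $1$, and $H_1(K,\mathbb Q)\ne0$. Since $K$ is open and closed in the fixed set, Lemma 1 for $(\mathbb C^*)^2$ gives $b_{odd}(C_{2,d}(\mathbb P^4))>0$ for all $d\ge5$. $\square$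

## Cycles of degree two: linear pairs and quadrics

It remains to prove Theorem B(ii) for $d=2$. The case $p=n$ is trivial, so let $0\le p\le n-1$. Put $V=\mathbb C^{n+1}$, $G=G(p+1,V)$ and $G'=G(p+2,V)$ (Grassmannians of subspaces), let $\mathcal P$ be the tautological bundle on $G'$, and $C=C_{p,2}(\mathbb P^n)$.

**Step 1: cut $C$ into linear pairs and irreducible quadrics.** Let $A\subset C$ be the set of sums of two linear spaces. The sum map $G\times G\to A$ is continuous and surjective with the $\mathfrak S_2$-orbits as fibers, so $A$ is compact and $A\cong(G\times G)/\mathfrak S_2$. A point of $C\setminus A$ is an irreducible variety of degree $2$. A variety that spans its ambient projective space has degree $\ge\operatorname{codim}+1$, so this one has codimension $1$ in its span: it is an irreducible quadric in a unique $\mathbb P^{p+1}$.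

Let $B=\mathbb P(\mathrm{Sym}^2\mathcal P^*)\to G'$ be the space of all pairs consisting of a $\mathbb P^{p+1}$ and a quadric in it, and let $\beta:B\to C$ be the cycle map, continuous by Fact 3. Let $E=\beta^{-1}(A)$, the quadrics of rank $\le2$, that is, the products $\ell_1\ell_2$ of linear forms. The map $\beta:B\setminus E\to C\setminus A$ is a proper continuous bijection, hence a homeomorphism. Finally let $\mathcal F=\mathbb P(\mathcal P^*)=\{L\subset P\subset V\}$ with $\dim L=p+1$, $\dim P=p+2$, where a linear form $\ell$ on $P$ corresponds to $L=\ker\ell$. By unique factorization $(\ell_1,\ell_2)\mapsto\ell_1\ell_2$ gives $E\cong(\mathcal F\times_{G'}\mathcal F)/\mathfrak S_2$.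

**Step 2: reduce to a surjectivity statement.** The spaces $G\times G$, $B$ and $\mathcal F\times_{G'}\mathcal F$ are products of Grassmannians or iterated projective bundles over one, so they have only even cohomology. The same holds for the quotients $A$ and $E$, whose cohomology consists of invariants. Since $\beta$ induces an isomorphism $H^*(C,A)\cong H^*(B,E)$ (both are $H^*_c$ of the complement), comparing the exact sequences of the two pairs gives a Mayer–Vietoris sequence. It breaks up into
$$0\to H^{2k}(C)\to H^{2k}(A)\oplus H^{2k}(B)\to H^{2k}(E)\to H^{2k+1}(C)\to0.\tag{9}$$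
So we must show that $H^*(A)\oplus H^*(B)\to H^*(E)$ is surjective.

**Step 3: generators for $H^*(E)$.** On $\mathcal F\times_{G'}\mathcal F$ we have $L_1,L_2\subset P\subset V$. Let $z_i=c_1(P/L_i)$, and let $s_k$ ($k\ge1$) be the $k$-th power sum of the Chern roots of $V/P$. The Chern classes of $V/P$ generate $H^*(G')$, hence so do the $s_k$. The tautological line of the projective bundle $\mathcal F=\mathbb P(\mathcal P^*)$ at $L$ consists of the forms on $P$ vanishing on $L$, so it is $(P/L)^*$, and $c_1(\mathcal O(1))=c_1(P/L)$. By the projective bundle theorem, applied twice, $H^*(\mathcal F\times_{G'}\mathcal F)$ is generated by the $s_k$ and $z_1,z_2$. The group $\mathfrak S_2$ exchanges $z_1,z_2$ and fixes the $s_k$. Averaging shows that $H^*(E)$, the ring of invariants, is the image of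
$$\mathcal U=\mathbb Q[s_1,s_2,\dots][z_1,z_2]^{\mathfrak S_2}=\mathbb Q[s_\bullet][\xi,\delta^2],\qquad\xi=z_1+z_2,\quad\delta=z_1-z_2 .$$

**Step 4: what comes from $B$ and from $A$.** The tautological line of $B$ at $\ell_1\ell_2$ is $(P/L_1)^*\otimes(P/L_2)^*$. So $c_1(\mathcal O(1))\mapsto\xi$, and the image of $H^*(B)$ is the image of $\mathbb Q[s_\bullet,\xi]$.

The quotient $V/L_i$ is an extension of $V/P$ by $P/L_i$, so the $k$-th power sum of its Chern roots is $s_k+z_i^k$. Among the classes in $H^*(A)=H^*(G\times G)^{\mathfrak S_2}$ are the sums over the two factors of the $k$-th power sums, and the products of two differences of power sums. They map to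
$$P_k=2s_k+z_1^k+z_2^k\qquad\text{and}\qquad D_iD_j,\quad D_k=z_1^k-z_2^k .$$
So the image of $H^*(A)$ contains the images of all products $P_{k_1}\cdots P_{k_r}D_iD_j$ with $r\ge0$ and all indices $\ge1$.

**Step 5: these products span $\delta^2\mathcal U$.** Let $h_a=\sum_{l=0}^az_1^{a-l}z_2^l$ be the complete symmetric polynomials in $z_1,z_2$. Then $D_i=\delta h_{i-1}$, so $D_iD_j=\delta^2h_{i-1}h_{j-1}$. We claim that the products $h_ah_b$ ($a,b\ge0$) span $W=\mathbb Q[z_1,z_2]^{\mathfrak S_2}$. For $a\ge b\ge1$,
$$\begin{aligned}\delta^2(h_ah_b-h_{a+1}h_{b-1})&=(z_1^{a+1}-z_2^{a+1})(z_1^{b+1}-z_2^{b+1})-(z_1^{a+2}-z_2^{a+2})(z_1^b-z_2^b)\\&=\delta\,(z_1^{a+1}z_2^b-z_2^{a+1}z_1^b)=\delta^2(z_1z_2)^bh_{a-b}.\end{aligned}$$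
So the span contains $(z_1z_2)^bh_c$ for all $b\ge1$, $c\ge0$, and for $b=0$ it contains $h_c=h_ch_0$. Since $z_1^c+z_2^c=h_c-z_1z_2h_{c-2}$ for $c\ge2$, while $h_1=z_1+z_2$ and $h_0=1$, the span contains all $(z_1z_2)^b(z_1^c+z_2^c)$, and these span $W$.

Therefore the span of the products in Step 4 is $\delta^2\cdot\mathbb Q[P_\bullet]W$, where $\mathbb Q[P_\bullet]W$ is the ring generated by $W$ and the $P_k$. It contains $s_k=\frac12(P_k-z_1^k-z_2^k)$, so it equals $\mathcal U$.

**Step 6: conclude.** Every element of $\mathcal U=\mathbb Q[s_\bullet][\xi,\delta^2]$ is a polynomial in $s_\bullet,\xi$ plus a multiple of $\delta^2$: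
$$\mathcal U=\mathbb Q[s_\bullet,\xi]+\delta^2\,\mathcal U .$$
The image of the first summand comes from $B$, that of the second from $A$. So the map in Step 2 is surjective, and (9) gives $H^{2k+1}(C)=0$ for all $k$. $\square$

The sequence (9) also gives the Betti numbers. Write $P_Y$ for the Poincaré polynomial of $Y$, with $q$ in degree $2$. The monomials $z_1^az_2^b$ with $0\le a,b\le p+1$ are a basis of $H^*(\mathcal F\times_{G'}\mathcal F)$ over $H^*(G')$ which $\mathfrak S_2$ permutes, so $P_E=P_{G'}P_{\mathrm{Sym}^2\mathbb P^{p+1}}$. Hence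
$$P_{C_{p,2}(\mathbb P^n)}=P_{\mathrm{Sym}^2G}+P_{G'}\cdot\big(P_{\mathbb P^M}-P_{\mathrm{Sym}^2\mathbb P^{p+1}}\big),\qquad M=\binom{p+3}2-1 .$$

*Example.* For $C_{1,2}(\mathbb P^3)$: $P_{G(2,4)}=1+q+2q^2+q^3+q^4$, and $P_{\mathrm{Sym}^2Y}(q)=\frac12(P_Y(q)^2+P_Y(q^2))$ gives $P_{\mathrm{Sym}^2G(2,4)}=1+q+3q^2+3q^3+5q^4+3q^5+3q^6+q^7+q^8$. Also $P_{\mathbb P^5}-P_{\mathrm{Sym}^2\mathbb P^2}=q^5-q^2$ and $P_{G'}=1+q+q^2+q^3$. So
$$P_{C_{1,2}(\mathbb P^3)}=1+q+2q^2+2q^3+4q^4+3q^5+4q^6+2q^7+2q^8 ,$$
where the top coefficient $2$ counts the two $8$-dimensional components, conics and pairs of lines.
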